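\title{Density of the disk in the Berkovich space of bounded analytic functions}

\begin{abstract}
Let $\mathbb{K}$ be an algebraically closed field, complete with respect to a nontrivial nonarchimedean absolute value, and let $H^\infty$ be the Banach algebra of bounded analytic functions on the open unit disk $\mathbb{D}$ of $\mathbb{K}$. We prove that $\mathbb{D}$ is dense in the Berkovich space of all continuous multiplicative seminorms on $H^\infty$. The main step shows that a seminorm $\varphi$ with $\varphi(f)<t$ extends to the algebra of bounded analytic functions on $\{|f|<t\}$. This set is a disjoint union of disks, so its algebra has many idempotents, and density follows by splitting with them. The same tools describe the open sets $\{\varphi(f)<t\}$ of the Berkovich space and give the sharp constant $\delta^{-2}$ for the equation $\sum f_ig_i=1$.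
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\mathbb{K}$ is an algebraically closed field, complete with respect to a nontrivial nonarchimedean absolute value $|\cdot|$; thus $|x+y|\le\max(|x|,|y|)$. Let $\mathbb{D}=\{z\in\mathbb{K}:|z|<1\}$, and let $H^\infty$ be the space of bounded analytic functions on $\mathbb{D}$, that is, of power series $f(z)=\sum_{n\ge0}a_nz^n$ over $\mathbb{K}$ that converge and are bounded on $\mathbb{D}$. With the Gauss norm $\|f\|=\sup_n|a_n|=\sup_{z\in\mathbb{D}}|f(z)|$ it is a unital commutative Banach algebra over $\mathbb{K}$.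

Let $A$ be a unital commutative Banach algebra over $\mathbb{K}$ with $\|1\|=1$. A \emph{continuous multiplicative seminorm} on $A$ (below simply a \emph{seminorm}) is a map $\varphi:A\to[0,\infty)$ such that, for all $a,b\in A$,
\[
\varphi(0)=0,\quad \varphi(1)=1,\quad \varphi(ab)=\varphi(a)\varphi(b),\quad \varphi(a+b)\le\varphi(a)+\varphi(b),\quad \varphi(a)\le\|a\|.
\]
The \emph{Berkovich space} $\mathcal{M}(A)$ is the set of all seminorms with the topology of simple convergence: a net $(\varphi_\lambda)$ converges to $\varphi$ if and only if $\varphi_\lambda(a)\to\varphi(a)$ for every $a\in A$. It is known that $\mathcal{M}(A)$ is compact and Hausdorff.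

The axioms list the properties of the map ``absolute value of a function at a point.'' Indeed, each $z\in\mathbb{D}$ gives $\delta_z\in\mathcal{M}(H^\infty)$, $\delta_z(f)=|f(z)|$, and we regard $\mathbb{D}$ as a subset of $\mathcal{M}(H^\infty)$ via $z\mapsto\delta_z$. The $\delta_z$ are exactly the seminorms whose kernel $\{f:\varphi(f)=0\}$ is a maximal ideal of codimension $1$. There are many other seminorms; the Gauss norm itself is multiplicative and has kernel $0$. It is natural to ask whether the abstract axioms allow any behavior that is not a limit of the behavior at honest points. It is known that $\mathbb{D}$ is dense in the set of seminorms whose kernel is a maximal ideal. The question for all seminorms is a nonarchimedean version of the Corona problem; we take it from Araujo \cite{Araujo}.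

\medskip
\noindent\textbf{Problem.} \emph{Is $\mathbb{D}$ dense in $\mathcal{M}(H^\infty)$?}
\medskip

By definition of the topology, density means: given $\varphi\in\mathcal{M}(H^\infty)$, $f_1,\dots,f_n\in H^\infty$ and $\varepsilon>0$, there is one point $z\in\mathbb{D}$ at which $\bigl||f_k(z)|-\varphi(f_k)\bigr|<\varepsilon$ for all $k$.

The answer is yes. The proof is an induction that replaces a disk by a family of smaller disks, so we state the result for families. For $a\in\mathbb{K}$ and a real number $R>0$ put $D(a,R)=\{z\in\mathbb{K}:|z-a|<R\}$; ``disk'' always means such an open disk. For $D=D(a,R)$ let $H^\infty(D)$ be the algebra of series $f=\sum_nc_n(z-a)^n$ with $\|f\|_D:=\sup_n|c_n|R^n<\infty$. For a nonempty family $\mathcal{D}=(D_i)_{i\in I}$ of disks contained in $\mathbb{D}$, with $I$ arbitrary and the disks not necessarily disjoint, let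
\[
A(\mathcal{D})=\Bigl\{F=(F_i)_{i\in I}:\ F_i\in H^\infty(D_i),\ \|F\|:=\sup_i\|F_i\|_{D_i}<\infty\Bigr\}.
\]
With coordinatewise operations this is a unital commutative Banach algebra, and its norm is ultrametric: $\|F+G\|\le\max(\|F\|,\|G\|)$. Each pair $i\in I$, $z\in D_i$ gives a point $\delta_{i,z}\in\mathcal{M}(A(\mathcal{D}))$, $\delta_{i,z}(F)=|F_i(z)|$.

\begin{theorem}[density]\label{thm:density}
For every nonempty family $\mathcal{D}$ of disks contained in $\mathbb{D}$, the points $\delta_{i,z}$ are dense in $\mathcal{M}(A(\mathcal{D}))$. In particular, $\mathbb{D}$ is dense in $\mathcal{M}(H^\infty)$.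
\end{theorem}

The main step of the proof has the following sharper form.

\begin{theorem}[localization]\label{thm:local}
Let $f\in H^\infty$ and $0<t<\|f\|$, and suppose that $\{z\in\mathbb{D}:|f(z)|<t\}\ne\emptyset$. This set is a disjoint union of disks; let $\mathcal{U}$ be the family of these disks, as described in Lemma~\ref{lem:components}. Then restriction $\psi\mapsto\psi|_{H^\infty}$ is a homeomorphism from $\{\psi\in\mathcal{M}(A(\mathcal{U})):\psi(f)<t\}$ onto $\{\varphi\in\mathcal{M}(H^\infty):\varphi(f)<t\}$.
\end{theorem}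

Here $\psi|_{H^\infty}$ is the composition of $\psi$ with the map $H^\infty\to A(\mathcal{U})$ that restricts a function to the disks of $\mathcal{U}$. Theorem~\ref{thm:density} also identifies the dense subsets of the disk.

\begin{theorem}\label{thm:subsets}
A subset $S\subset\mathbb{D}$ is dense in $\mathcal{M}(H^\infty)$ if and only if $S$ is dense in $\mathbb{D}$ for the metric $|x-y|$.
\end{theorem}

Finally, the division lemma behind these results solves the equation $\sum f_ig_i=1$ with the best possible bound.

\begin{theorem}[sharp corona constant]\label{thm:corona}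
Let $n\ge2$ and $0<\delta<1$. If $f_1,\dots,f_n\in H^\infty$ satisfy $\|f_i\|\le1$ and $\max_i|f_i(z)|\ge\delta$ for all $z\in\mathbb{D}$, then for every $\lambda>1$ there are $g_1,\dots,g_n\in H^\infty$ with $\sum_if_ig_i=1$ and $\max_i\|g_i\|\le\lambda\delta^{-2}$. The constant $\delta^{-2}$ cannot be replaced by a smaller one.
\end{theorem}

Section~\ref{sec:facts} recalls the facts about disks and seminorms that we use, and Section~\ref{sec:examples} shows the method on examples. The analytic core is the division lemma of Section~\ref{sec:division}. It yields the extension of seminorms and Theorem~\ref{thm:local} in Section~\ref{sec:extension}, Theorems~\ref{thm:density} and~\ref{thm:subsets} in Section~\ref{sec:density}, and Theorem~\ref{thm:corona} in Section~\ref{sec:corona}.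

\section{Analytic functions on disks, and seminorms}\label{sec:facts}

\subsection*{Disks}
The ultrametric inequality gives $|x+y|=\max(|x|,|y|)$ when $|x|\ne|y|$; a series in $\mathbb{K}$ converges if and only if its terms tend to $0$; every point of a disk is a center of it; and two disks with a common point are nested. Since $\mathbb{K}$ is algebraically closed, the value group $|\mathbb{K}^*|$ is a nontrivial divisible subgroup of $(0,\infty)$, hence dense. Radii of disks need not lie in $|\mathbb{K}^*|$. We write $\overline{D}(a,r)=\{z:|z-a|\le r\}$.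

\subsection*{Functions}
Let $D=D(a,R)$ and $f=\sum_nc_n(z-a)^n\in H^\infty(D)$. For $0<r<R$ put $|f|_{a,r}=\max_n|c_n|r^n$; the maximum exists because $|c_n|r^n\to0$. The following facts are standard; they come from the Gauss norm and Newton polygons, see e.g.\ \cite{Lazard}. We take (F1) and (F2) as given and indicate how the others follow.

\begin{enumerate}
\item[(F1)] \emph{Norms.} $|\cdot|_{a,r}$ and $\|\cdot\|_D$ are multiplicative ultrametric norms, and $H^\infty(D)$ is complete. The function $f$ can be expanded about any $a'\in D$; this does not change $\|f\|_D$, and $|f|_{a',r}=|f|_{a,r}$ if $|a'-a|\le r$. We have $|f(z)|\le|f|_{a,r}$ on $\overline{D}(a,r)$. The function $r\mapsto|f|_{a,r}$ is continuous and nondecreasing, tends to $|f(a)|$ as $r\to0$ and to $\|f\|_D$ as $r\to R$, and is strictly increasing once it exceeds $|f(a)|=|c_0|$, because the maximum is then attained only by terms with $n\ge1$.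
\end{enumerate}
In particular $H^\infty(D)$ is an integral domain, and $\|z-\zeta\|_D=R$ for $\zeta\in D$. Restriction to a disk $D(b,\rho)\subset D$ does not increase norms, and $\|f\|_{D(b,\rho)}=|f|_{b,\rho}$ if $\rho<R$. The multiplicity of a zero $\zeta$ is the order of the expansion about $\zeta$ (infinite for $f=0$). That expansion shows that a factor $z-\zeta$ can be split off inside $H^\infty(D)$, and so can any finite list of zeros.
\begin{enumerate}
\item[(F2)] \emph{Counting zeros.} Let $f\ne0$ and $r<R$. The number of zeros of $f$ in $\overline{D}(a,r)$, with multiplicity, is the largest $n$ with $|c_n|r^n=|f|_{a,r}$, and the number of zeros in $D(a,r)$ is the smallest such $n$. In particular both are finite.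
\item[(F3)] \emph{Functions without zeros.} If $f$ has no zero in $D$, then $|f|$ is constant on $D$, equal to $\|f\|_D$, and $1/f\in H^\infty(D)$ has norm $1/\|f\|_D$. If $|f(b)|=\|f\|_D\ne0$ for one $b\in D$, then $f$ has no zero in $D$.

By (F2), a function without zeros has $|c_n|r^n<|c_0|$ for $n\ge1$ and all $r<R$, so $|c_n|R^n\le|c_0|$ and $|f(z)|=|c_0|=\|f\|_D$ on $D$. Write $f=c_0(1-h)$ with $h(a)=0$, $\|h\|_D\le1$. Each coefficient of $\sum_kh^k$ is a finite sum, so this series has norm $\le1$ and inverts $1-h$; multiplicativity gives the norm of $1/f$. For the last claim expand about $b$: again $|c_n|R^n\le|c_0|$, so $|f(z)|=|c_0|\neq0$ on $D$.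
\item[(F4)] \emph{Divisibility is decided by zeros.} If every zero of $f\ne0$ is a zero of $u\in H^\infty(D)$ of at least the same multiplicity, then $u=fv$ with $v\in H^\infty(D)$ and $\|v\|_D=\|u\|_D/\|f\|_D$.

For $r<R$ write $f=Pg$, $u=Ph$, where $P$ is the monic polynomial whose roots are the zeros of $f$ in $D(a,r)$. By (F3), $v=h/g\in H^\infty(D(a,r))$ and $u=fv$. This equation determines the formal series $v$, so $v$ does not depend on $r$, and $\|v\|_{D(a,r)}=|u|_{a,r}/|f|_{a,r}\to\|u\|_D/\|f\|_D$ as $r\to R$.
\item[(F5)] \emph{The norm is nearly attained at generic points.} If $f\ne0$ has no zero with $|z-a|=r$, then $|f(z)|=|f|_{a,r}$ whenever $|z-a|=r$. Consequently, given $f_1,\dots,f_n\in H^\infty(D)$ and $\eta>0$, there is one $z\in D$ with $\|f_k\|_D-\eta<|f_k(z)|\le\|f_k\|_D$ for all $k$. In particular $\|f\|_D=\sup_D|f|$.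

Write $f=Pg$ with $P$ monic and having as roots the zeros $\zeta$ of $f$ in $D(a,r)$. By (F2), $g$ has no zero in a disk $D(a,r')$ with $r'>r$, so $|g(z)|=|g(a)|=|g|_{a,r}$, and $|z-\zeta|=r$ is the $|\cdot|_{a,r}$-norm of the factor belonging to $\zeta$. For the consequence choose $r_0<r_1<R$ with $|f_k|_{a,r_0}>\|f_k\|_D-\eta$ for all $k$, then $r\in|\mathbb{K}^*|\cap(r_0,r_1)$ different from the finitely many $|\zeta-a|$, $\zeta$ a zero in $\overline{D}(a,r_1)$ of some nonzero $f_k$, and $z$ with $|z-a|=r$.
\item[(F6)] \emph{Newton division.} Let $H\in H^\infty(D(b,\rho))$, $z_1,\dots,z_k\in D(b,\rho)$, not necessarily distinct, and $P=\prod_l(z-z_l)$. Then $H=PQ+w$ with $Q\in H^\infty(D(b,\rho))$ and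
\[
w=\sum_{j=0}^{k-1}q_j\prod_{l\le j}(z-z_l),\qquad |q_j|\le\|H\|_{D(b,\rho)}\,\rho^{-j}.
\]

Put $Q_0=H$ and $Q_j=Q_j(z_{j+1})+(z-z_{j+1})Q_{j+1}$. Expanding about $z_{j+1}$ gives $\|Q_{j+1}\|\le\|Q_j\|/\rho$. Take $q_j=Q_j(z_{j+1})$ and $Q=Q_k$.
\end{enumerate}

\subsection*{Seminorms}
Let $\varphi\in\mathcal{M}(A)$. If $a$ is invertible, then $1=\varphi(a)\varphi(a^{-1})$ gives $\varphi(a)\ge1/\|a^{-1}\|$. Hence $\varphi(c)=|c|$ for constants $c\in\mathbb{K}$; in particular $\varphi(-1)=1$ and
\[
|\varphi(a)-\varphi(b)|\le\varphi(a-b).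
\]
Moreover $\varphi$ is ultrametric. Integers have absolute value $\le1$ in $\mathbb{K}$, so the binomial formula gives $\varphi(a+b)^N\le(N+1)\max(\varphi(a),\varphi(b))^N$, and $N\to\infty$ yields $\varphi(a+b)\le\max(\varphi(a),\varphi(b))$.

\subsection*{Refinements}
A \emph{refinement} of $\mathcal{D}=(D_i)_{i\in I}$ is a nonempty family $\mathcal{U}=(U_j)_{j\in J}$ of disks with a map $\sigma:J\to I$ such that $U_j\subset D_{\sigma(j)}$. It gives a unital homomorphism $\operatorname{res}:A(\mathcal{D})\to A(\mathcal{U})$, $(F_i)_i\mapsto(F_{\sigma(j)}|_{U_j})_j$, which does not increase norms, so $\psi\mapsto\psi\circ\operatorname{res}$ is a continuous map $\mathcal{M}(A(\mathcal{U}))\to\mathcal{M}(A(\mathcal{D}))$. If $\varphi=\psi\circ\operatorname{res}$, we call $\psi$ a \emph{lift} of $\varphi$ to $\mathcal{U}$. A nonempty subfamily is a refinement, a refinement of a refinement is a refinement, and a lift of a lift is a lift. We often omit $\operatorname{res}$, and for $F\in A(\mathcal{D})$ and a member $U$ of $\mathcal{U}$ we write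 $\|F\|_U$ for the norm of the corresponding coordinate of $\operatorname{res}F$.

\begin{remark}
That $\mathbb{K}$ is algebraically closed enters through (F2) and the density of $|\mathbb{K}^*|$, and it cannot be dropped. Over $\mathbb{Q}_p$, on the algebra of series with bounded coefficients, the seminorm $\varphi(g)=|g(\sqrt p)|$ has $\varphi(z^2-p)=0$, while $|z^2-p|=|p|$ for every $z\in\mathbb{Q}_p$ with $|z|<1$.
\end{remark}

\section{The method on examples}\label{sec:examples}

The seminorms that one can write down lie in the closure of $\mathbb{D}$. For a disk $D\subset\mathbb{D}$ the norm $\|\cdot\|_D$ is a point of $\mathcal{M}(H^\infty)$ by (F1), and (F5) says precisely that it is a limit of points of $D$. Also, one function alone never separates a seminorm $\varphi$ from $\mathbb{D}$. If $f$ has no zero, then $\|f\|=1/\|f^{-1}\|\le\varphi(f)\le\|f\|$ and $|f|\equiv\|f\|$ by (F3). If $f\ne0$ has a zero $\zeta$, then $\|f\|_{D(\zeta,r)}$ takes every value in $(0,\|f\|)$ by (F1), so by (F5) the values $|f(z)|$ are dense in $[0,\|f\|]\ni\varphi(f)$.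 This suggests the answer yes.

The difficulty is to treat several functions at one point. By (F5) it suffices to find a \emph{disk} $D$ with $\|f_k\|_D$ close to $\varphi(f_k)$ for all $k$. For two functions, density forces the inequality
\begin{equation}\label{eq:key}
\varphi(f)<t\quad\Longrightarrow\quad\varphi(g)\le\sup\{|g(z)|:\ z\in\mathbb{D},\ |f(z)|<t\},
\end{equation}
since a net of points converging to $\varphi$ eventually lies in $U=\{|f|<t\}$. The axioms give only $\varphi(g)\le\|g\|$. But \eqref{eq:key} \emph{is} the axiom $\psi(g)\le\|g\|$ for the algebra of bounded analytic functions on $U$, provided $\varphi$ extends to a seminorm $\psi$ on that algebra. So we look for such an extension.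

\begin{example}[one disk]\label{ex:z}
Let $f=z$, $0<t<1$, $\theta=\varphi(z)/t<1$. Then $U=D(0,t)$. For $F=\sum_ja_jz^j\in H^\infty(U)$ the partial sums $S_NF=\sum_{j<N}a_jz^j$ lie in $H^\infty$. They need not converge there, since we only know $|a_j|\le\|F\|_Ut^{-j}$, but $\varphi(a_jz^j)\le\|F\|_U\theta^j$, so $\psi(F)=\lim_N\varphi(S_NF)$ exists. It is subadditive and at most $\|F\|_U$. It is multiplicative: if $G=\sum_lb_lz^l$, then $S_NF\cdot S_NG-S_N(FG)$ is a finite sum of terms $a_jb_lz^{j+l}$ with $j+l\ge N$, on which $\varphi$ is at most $\|F\|_U\|G\|_U\theta^N$. It extends $\varphi$: for $g\in H^\infty$ we have $g-S_Ng=z^Nv$ with $\|v\|\le\|g\|$, so $\varphi(g-S_Ng)\le\varphi(z)^N\|g\|\to0$.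
\end{example}

For general $f$ the power series in $z$ is replaced by an expansion $F\sim\sum_ju_jf^j$ with $u_j\in H^\infty$ and $\|u_j\|$ growing at most roughly like $t^{-j}$.

\begin{example}[two disks]\label{ex:two}
Let $f=z(z-c)$ with $0<|c|<1$, and $0<t<|c|^2$. If $|z|\ge|c|$ and $|z-c|\ge|c|$, then $|f(z)|>t$. If $|z|<|c|$, then $|f(z)|=|z||c|$, and symmetrically if $|z-c|<|c|$. So $U=D_0\sqcup D_1$ with $D_0=D(0,\rho)$, $D_1=D(c,\rho)$, $\rho=t/|c|<|c|$. Let $F=(F_0,F_1)\in B=H^\infty(D_0)\times H^\infty(D_1)$ with $\|F\|\le M$. Interpolate $F$ at the zeros of $f$: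
\[
u=F_0(0)\,\frac{z-c}{-c}+F_1(c)\,\frac zc,\qquad\|u\|\le\frac{M}{|c|}.
\]
On $D_0$ we have $\|z-c\|_{D_0}=|c|$ and $\|z\|_{D_0}=\rho<|c|$, so $\|F_0-u\|_{D_0}\le M$. As $F_0-u$ vanishes at $0$ and $\|f\|_{D_0}=\rho|c|=t$, (F4) gives $F_0-u=fG_0$ with $\|G_0\|_{D_0}\le M/t$. Exchanging $z$ and $z-c$ gives the same on $D_1$. Thus $F=u+fG$ with $\|G\|\le M/t$, and iteration produces $u_j$ with $\|u_j\|\le Mt^{-j}/|c|$. Section~\ref{sec:extension} shows that for $\varphi(f)<t$ limits of the form $\lim_N\varphi(\sum_{j<N}u_jf^j)$ define an extension $\psi\in\mathcal{M}(B)$ of $\varphi$.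

The new feature is the idempotent $e=(1,0)\in B$; the domain $H^\infty$ has no such element. From $e^2=e$ we get $\psi(e)\in\{0,1\}$. If $\psi(e)=1$, then $\varphi(g)=\psi(g)\psi(e)=\psi(ge)\le\|g\|_{D_0}$ for all $g\in H^\infty$. If $\psi(e)=0$, then $\psi(1-e)=1$ and $\varphi(g)\le\|g\|_{D_1}$ for all $g$. So $\varphi$ chooses one of the two disks, simultaneously for all $g$. This is more than \eqref{eq:key}, and it is what produces a single disk that serves all $f_k$.
\end{example}

\begin{example}[infinitely many disks]\label{ex:infinite}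
Fix $R>0$ and choose $r_n\in|\mathbb{K}^*|$ with $R(1-2^{-n})<r_n<R(1-2^{-n-1})$, $n\ge1$. Let $h=\sum_nc_nz^n$ with $c_0=1$ and $|c_n|=(r_1\cdots r_n)^{-1}$. Then $|c_n|R^n\le\prod_j(1-2^{-j})^{-1}<\infty$, so $h\in H^\infty(D)$, $D=D(0,R)$. The ratio of consecutive terms $|c_j|r^j/|c_{j-1}|r^{j-1}=r/r_j$ decreases in $j$, so for $r=r_n$ the maximum is attained exactly at $j=n-1$ and $j=n$. By (F2) the zeros of $h$ are simple and form a sequence $\zeta_n$ with $|\zeta_n|=r_n$. Write $h=(z-\zeta_n)g_n$. On $D(\zeta_n,r_n)$ all points have absolute value $r_n$, so $g_n$ has no zero there and, by (F3) and (F1),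
\begin{equation}\label{eq:gn}
|g_n|=|h|_{0,r_n}/r_n\quad\text{on }D(\zeta_n,r_n).
\end{equation}
Let $0<t<\|h\|_D$. For large $n$ we have $|h|_{0,r_n}>t$, and the part of $\{|h|<t\}$ in $D(\zeta_n,r_n)$ is the disk $D(\zeta_n,\rho_n)$ with $\rho_n=tr_n/|h|_{0,r_n}$. So $\{|h|<t\}$ consists of infinitely many disks.

Take $R=1$ and let $\varphi$ be a cluster point of $(\delta_{\zeta_n})$ in the compact space $\mathcal{M}(H^\infty)$. Then $\varphi(h)=0<t$ and $\varphi(z)=1$, while $\|z\|_{D(b,\rho)}=\max(|b|,\rho)<1$ for $|b|<1$, $\rho<1$. Hence $\varphi$ is not dominated by the norm of any single one of these disks. After localizing once we must continue with the whole family, and this is why Theorem~\ref{thm:density} is stated for the algebras $A(\mathcal{D})$.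
\end{example}

\section{Sublevel sets and division with estimates}\label{sec:division}

\begin{lemma}[components]\label{lem:components}
Let $D=D(a,R)$, $f\in H^\infty(D)$ and $0<t<\|f\|_D$. Then $U=\{z\in D:|f(z)|<t\}$ is a disjoint union of at most countably many disks $D_n=D(b_n,\rho_n)$, called the \emph{components} of $U$, with $\rho_n<R$ and $\|f\|_{D_n}=t$. Each $D_n$ contains $k_n$ zeros of $f$, with multiplicity, where $1\le k_n<\infty$, and all zeros of $f$ lie in $U$. If there are infinitely many components, then $|b_n-a|\to R$.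
\end{lemma}

\begin{proof}
Let $z\in U$. By (F1), $r\mapsto|f|_{z,r}$ goes continuously from $|f(z)|<t$ to $\|f\|_D>t$ and is strictly increasing once it exceeds $|f(z)|$. So there is a unique $\rho(z)\in(0,R)$ with $|f|_{z,\rho(z)}=t$, and $|f|_{z,r}<t$ for $r<\rho(z)$; hence $D(z,\rho(z))\subset U$ and $\|f\|_{D(z,\rho(z))}=t$. If $x\in D(z,\rho(z))$, then $|f|_{x,\rho(z)}=|f|_{z,\rho(z)}=t$, so $\rho(x)=\rho(z)$ and $D(x,\rho(x))=D(z,\rho(z))$. Therefore two such disks with a common point coincide. If $f$ had no zero in $D(z,\rho(z))$, (F3) would give $|f(z)|=t$; and there are finitely many zeros by (F2), because $\rho(z)<R$.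

Let $r<R$ and let $D(b,\rho)$ be a component that meets $\overline{D}(a,r)$. If $\rho\le r$, it is contained in $\overline{D}(a,r)$ and contains one of the finitely many zeros there. If $\rho>r$, it contains $\overline{D}(a,r)$, which happens for at most one component. So only finitely many components meet $\overline{D}(a,r)$. This gives countability and the last claim.
\end{proof}

The hypothesis $t<\|f\|_D$ is what makes $k_n$ finite: for $h$ as in Example~\ref{ex:infinite} and $t=\|h\|_D$, the set $U$ is all of $D$ by (F3), and it contains infinitely many zeros.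

The next lemma is the step $F=u+fG$ of Example~\ref{ex:two} in general. For each component we build a function $u_n$ on $D$ that agrees with $F_n$ modulo $f$ on $D_n$ and is divisible by $f$ on the other components. Write $f=P_ng_n$, where $P_n$ collects the zeros in $D_n$. A multiple of $g_n$ is divisible by $f$ off $D_n$, so the natural choice is $u_n=w_ng_n$, with $w_n$ the remainder of $F_n/g_n$ modulo $P_n$. The difficulty is that $\sum u_n$ may diverge: in Example~\ref{ex:infinite} with $F_n=1$ we get $u_n=g_n/g_n(\zeta_n)$, and \eqref{eq:gn} gives $|u_n(0)|=1/|h|_{0,r_n}\to1/\|h\|_D>0$. We repair this with a factor $(z-a)^{s_n}$. On a component near the boundary $|z-a|$ is close to $R$, so a high power $s_n$ changes the estimates by at most a factor $\lambda$, while $s_n\to\infty$ forces convergence on smaller disks.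

\begin{lemma}[division]\label{lem:division}
In the situation of Lemma~\ref{lem:components} let $\lambda>1$, $M\ge0$, and $F_n\in H^\infty(D_n)$ with $\|F_n\|_{D_n}\le M$ for all $n$. Then there are $u\in H^\infty(D)$ and $G_n\in H^\infty(D_n)$ with
\[
F_n=u+fG_n\ \text{ on }D_n,\qquad\|u\|_D\le\lambda M\|f\|_D/t,\qquad\|G_n\|_{D_n}\le\lambda M/t\qquad\text{for all }n.
\]
\end{lemma}

\begin{proof}
If $U=\emptyset$, take $u=0$. Otherwise let $P_n=\prod_{l=1}^{k_n}(z-z_{n,l})$, where the $z_{n,l}$ are the zeros of $f$ in $D_n$, and write $f=P_ng_n$ with $g_n\in H^\infty(D)$. Since $\|P_n\|_D=R^{k_n}$, $\|P_n\|_{D_n}=\rho_n^{k_n}$ and $g_n$ has no zero in $D_n$,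
\[
\|g_n\|_D=\|f\|_DR^{-k_n},\qquad |g_n|=t\rho_n^{-k_n}\ \text{ on }D_n.
\]
If $a\in D_n$, which happens for at most one $n$, put $s_n=0$ and $\beta_n=1$. Otherwise $|z-a|=|b_n-a|\in(0,R)$ on $D_n$; let $s_n$ be the largest integer $s\ge0$ with $(R/|b_n-a|)^s\le\lambda$, and put $\beta_n=|b_n-a|^{s_n}$. In both cases $(z-a)^{s_n}$ has constant absolute value $\beta_n$ on $D_n$, and
\begin{equation}\label{eq:beta}
R^{s_n}\le\lambda\beta_n .
\end{equation}
If there are infinitely many components, then $R/|b_n-a|\to1$, so $s_n\to\infty$. By (F3),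
\[
H_n=F_n(z-a)^{-s_n}g_n^{-1}\in H^\infty(D_n),\qquad \|H_n\|_{D_n}\le\frac{M\rho_n^{k_n}}{t\beta_n}.
\]
Divide by (F6), $H_n=P_nQ_n+w_n$, and put $u_n=(z-a)^{s_n}w_ng_n\in H^\infty(D)$. The form of $w_n$ in (F6) shows: if $D'$ is a disk on which all factors $z-z_{n,l}$ have norm $d\ge\rho_n$, then
\begin{equation}\label{eq:w}
\|w_n\|_{D'}\le\|H_n\|_{D_n}(d/\rho_n)^{k_n-1}.
\end{equation}

\emph{On $D$.} Here $d=R$, and \eqref{eq:beta} and \eqref{eq:w} give
\[
\|u_n\|_D\le R^{s_n}\cdot\frac{M\rho_n^{k_n}}{t\beta_n}\Bigl(\frac R{\rho_n}\Bigr)^{k_n-1}\cdot\frac{\|f\|_D}{R^{k_n}}\le\lambda M\frac{\|f\|_D}t\cdot\frac{\rho_n}R\le\lambda M\frac{\|f\|_D}t .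
\]
As $u_n$ is divisible by $(z-a)^{s_n}$ and $s_n\to\infty$ in the infinite case, each coefficient of $u=\sum_nu_n$ about $a$ is a finite sum. So $u\in H^\infty(D)$ and $\|u\|_D\le\lambda M\|f\|_D/t$. For $r<R$ we have $|u_n|_{a,r}=r^{s_n}|w_ng_n|_{a,r}\le(r/R)^{s_n}\|u_n\|_D\to0$, so the series also converges to $u$ in the norm $|\cdot|_{a,r}$.

\emph{On $D_n$.} We have $F_n-u_n=(z-a)^{s_n}g_n(H_n-w_n)=f\cdot(z-a)^{s_n}Q_n$. By \eqref{eq:w} with $d=\rho_n$, $\|u_n\|_{D_n}\le\beta_n\cdot t\rho_n^{-k_n}\cdot\|H_n\|_{D_n}\le M$. Hence $\|F_n-u_n\|_{D_n}\le M$, and the quotient $(F_n-u_n)/f$ has norm $\le M/t$ on $D_n$.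

\emph{On $D_m$, $m\ne n$.} Let $d=|b_m-b_n|$; disjointness gives $d\ge\max(\rho_m,\rho_n)$. For $z\in D_m$ write $z-z_{n,l}=(z-b_m)+(b_m-b_n)+(b_n-z_{n,l})$; the outer terms have absolute value $<d$, so $|z-z_{n,l}|=d$. Thus $P_n$ is invertible in $H^\infty(D_m)$ with $|P_n|=d^{k_n}$, we have $u_n=f\cdot(z-a)^{s_n}w_n/P_n$ on $D_m$, and
\[
\Bigl\|\frac{u_n}f\Bigr\|_{D_m}\le R^{s_n}\cdot\frac{M\rho_n^{k_n}}{t\beta_n}\Bigl(\frac d{\rho_n}\Bigr)^{k_n-1}d^{-k_n}\le\frac{\lambda M}t\cdot\frac{\rho_n}d\le\frac{\lambda M}t .
\]

\emph{Summation.} Fix $m$ and let $r=\max(\rho_m,|b_m-a|)<R$, so that $D_m\subset\overline{D}(a,r)$ and $\|\cdot\|_{D_m}\le|\cdot|_{a,r}$ on $H^\infty(D)$. Then $u=\sum_nu_n$ in $H^\infty(D_m)$, and $\|u_n/f\|_{D_m}=\|u_n\|_{D_m}/t\to0$. Hence $G_m=(F_m-u_m)/f-\sum_{n\ne m}u_n/f$ converges in $H^\infty(D_m)$, satisfies $F_m-u=fG_m$, and has norm $\le\lambda M/t$.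
\end{proof}

The bounds depend only on $\lambda$, $M$, $t$ and $\|f\|_D$, not on the number, the radii or the position of the components. This uniformity lets us apply the lemma on all disks of a family at once.

\section{Extending a seminorm to a sublevel set}\label{sec:extension}

In this section $A=A(\mathcal{D})$ with $\mathcal{D}=(D_i)_{i\in I}$, and $f=(f_i)\in A$ and $t>0$ satisfy
\begin{equation}\label{eq:big}
\|f_i\|_{D_i}>t\quad\text{for all }i\in I.
\end{equation}
Let $\mathcal{U}$ be the family of all components of all sets $\{z\in D_i:|f_i(z)|<t\}$, indexed by pairs $(i,n)$. If it is nonempty, it is a refinement of $\mathcal{D}$, and we put $B=A(\mathcal{U})$.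

\begin{lemma}[expansion in powers of $f$]\label{lem:expansion}
Let $\mathcal{U}\ne\emptyset$, $\lambda>1$, $\mu=\lambda/t$, $C=\mu\|f\|$. For each $F\in B$ there are $u_j\in A$ $(j\ge0)$ and $F^{(N)}\in B$ $(N\ge1)$ with
\begin{equation}\label{eq:expansion}
F=\sum_{j<N}u_jf^j+f^NF^{(N)},\qquad\|u_j\|\le C\mu^j\|F\|,\qquad\|F^{(N)}\|\le\mu^N\|F\|.
\end{equation}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:division}, applied on every $D_i$ with $M=\|G\|$, writes any $G\in B$ as $G=u+fG'$ with $u\in A$, $G'\in B$, $\|u\|\le C\|G\|$, $\|G'\|\le\mu\|G\|$. Put $F^{(0)}=F$ and $F^{(j)}=u_j+fF^{(j+1)}$.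
\end{proof}

\begin{proposition}[extension]\label{prop:extension}
Assume \eqref{eq:big} and let $\varphi\in\mathcal{M}(A)$ with $\varphi(f)<t$. Then $\mathcal{U}\ne\emptyset$, and $\varphi$ has a lift $\psi\in\mathcal{M}(B)$.
\end{proposition}

As in Example~\ref{ex:z} we want $\psi(F)=\lim_N\varphi(\sum_{j<N}u_jf^j)$. The new difficulty is that the expansion is far from unique: one may replace $u_0,u_1$ by $u_0+f$, $u_1-1$. And the sum or product of the chosen expansions of $F$ and $G$ need not be the chosen expansion of $F+G$ or $FG$. So we consider all expansions with the right growth; they form a ring, and the point is to show that expansions of $0$ have limit $0$.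

\begin{proof}
If $\mathcal{U}=\emptyset$, no $f_i$ has a zero, so by (F3) and \eqref{eq:big} $f$ is invertible in $A$ with $\|f^{-1}\|\le1/t$; then $\varphi(f)\ge t$, a contradiction.

Choose $\lambda>1$ with $\lambda\varphi(f)<t$, and let $\mu$, $C$ be as in Lemma~\ref{lem:expansion}. Then
\[
\theta:=\mu\varphi(f)<1,\qquad\mu\|f_i\|_{D_i}>1\ \text{ for all }i.
\]

\emph{The ring $E$ and the function $\Phi$.} Let $E$ be the set of formal series $p=\sum_ja_jT^j\in A[[T]]$ with $\|a_j\|\le c\mu^j$ for some $c$ and all $j$. It is a ring: if $q=\sum_lb_lT^l$ has $\|b_l\|\le c'\mu^l$, the coefficient of $T^k$ in $pq$ has norm $\le cc'\mu^k$ because the norm of $A$ is ultrametric. Put $p_N=\sum_{j<N}a_jf^j\in A$. Since $\varphi(a_jf^j)\le c\theta^j$, we have $|\varphi(p_{N+1})-\varphi(p_N)|\le c\theta^N$, so $\Phi(p)=\lim_N\varphi(p_N)$ exists, and $\Phi(p)\le c$ because $\varphi$ is ultrametric. From $(p\pm q)_N=p_N\pm q_N$ we get $\Phi(p+q)\le\Phi(p)+\Phi(q)$ and $|\Phi(p)-\Phi(q)|\le\Phi(p-q)$. Further,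
\begin{equation}\label{eq:product}
p_Nq_N-(pq)_N=\sum_{j,l<N,\ j+l\ge N}a_jb_lf^{j+l}\in f^NA,
\end{equation}
and $\varphi$ of the right side is at most $cc'\theta^N\to0$. Hence $\Phi(pq)=\Phi(p)\Phi(q)$.

\emph{Representation.} Say that $p\in E$ \emph{represents} $F\in B$ if $F-\operatorname{res}p_N\in f^NB$ for all $N\ge1$. By \eqref{eq:expansion}, every $F$ is represented by a series with $c=C\|F\|$. If $p,q$ represent $F,G$, then $p\pm q$ represents $F\pm G$, and $pq$ represents $FG$, since $FG-p_Nq_N=(F-p_N)G+p_N(G-q_N)\in f^NB$ and \eqref{eq:product} holds. A constant series $a\in A$ represents $\operatorname{res}a$, and $\Phi(a)=\varphi(a)$.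

\emph{If $p$ represents $0$, then $\Phi(p)=0$.} Let $\|a_j\|\le c\mu^j$ and fix $N$ and $i$. The $i$-th coordinate $p_{N,i}\in H^\infty(D_i)$ of $p_N$ is divisible by $f_i^N$ on every component of $\{|f_i|<t\}$. All zeros of $f_i$ lie in these components, so (F4) gives $p_{N,i}=f_i^Nv_i$ on the whole disk $D_i$, with
\[
\|v_i\|_{D_i}=\frac{\|p_{N,i}\|_{D_i}}{\|f_i\|_{D_i}^N}\le\max_{j<N}c\mu^j\|f_i\|_{D_i}^{j-N}=c\mu^N\max_{j<N}\bigl(\mu\|f_i\|_{D_i}\bigr)^{-(N-j)}\le c\mu^N .
\]
The bound does not depend on $i$; this is the second use of \eqref{eq:big}, after Lemma~\ref{lem:components}. So $v=(v_i)\in A$, $p_N=f^Nv$, and $\varphi(p_N)\le\varphi(f)^N\|v\|\le c\theta^N\to0$.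

\emph{The lift.} If $p$ and $q$ both represent $F$, then $p-q$ represents $0$, so $\Phi(p)=\Phi(q)$. Define $\psi(F)=\Phi(p)$ for any $p$ representing $F$. Then $\psi$ is subadditive and multiplicative, and $\psi\circ\operatorname{res}=\varphi$, which includes $\psi(0)=0$ and $\psi(1)=1$. Finally $\psi(F)\le C\|F\|$ for all $F$, and multiplicativity removes the constant: $\psi(F)^k=\psi(F^k)\le C\|F\|^k$ for all $k$, so $\psi(F)\le\|F\|$.
\end{proof}

The expansion \eqref{eq:expansion} does not involve $\varphi$. This gives uniqueness and continuity of the lift.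

\begin{proof}[Proof of Theorem~\ref{thm:local}]
The decomposition of $\{|f|<t\}$ is Lemma~\ref{lem:components}. We apply this section to the family consisting of $\mathbb{D}$ alone, so $A=H^\infty$. Restriction is continuous and preserves the value at $f$, so it maps the first set of the theorem into the second, and onto it by Proposition~\ref{prop:extension}.

Fix $0<s<t$, choose $\lambda>1$ with $\lambda s<t$, and let $\mu=\lambda/t$. For $F\in B$ fix $u_j$, $F^{(N)}$ as in \eqref{eq:expansion}. If $\psi\in\mathcal{M}(B)$ has $\psi(f)\le s$ and $\varphi=\psi|_{H^\infty}$, then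
\[
\Bigl|\psi(F)-\varphi\Bigl(\sum_{j<N}u_jf^j\Bigr)\Bigr|\le\psi(f)^N\psi(F^{(N)})\le(\mu s)^N\|F\|,\qquad\mu s<1.
\]
So $\psi(F)$ is determined by $\varphi$, which proves injectivity, as any two $\psi$ in the first set satisfy $\psi(f)\le s$ for a common $s<t$. Moreover, on $\{\varphi(f)\le s\}$ the function $\varphi\mapsto\psi(F)$ is a uniform limit of the continuous functions $\varphi\mapsto\varphi(\sum_{j<N}u_jf^j)$. Hence the inverse map is continuous on each open set $\{\varphi(f)<s\}$, and these sets cover $\{\varphi(f)<t\}$.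
\end{proof}

\begin{remark}
Every $\psi\in\mathcal{M}(A(\mathcal{U}))$ has $\psi(f)\le t$, and on the excluded part $\psi(f)=t$ restriction need not be injective. Let $f=z$, $0<t<1$, $U=D(0,t)$, and take $h$, $\zeta_n$, $r_n$ from Example~\ref{ex:infinite} with $R=t$. Let $\psi_1$ be a cluster point of $(\delta_{\zeta_n})$ in $\mathcal{M}(H^\infty(U))$ and $\psi_2=\|\cdot\|_U$. Then $\psi_1(h)=0\ne\psi_2(h)$. A nonzero $g\in H^\infty$ has finitely many zeros in $\overline{D}(0,t)$, so $|g(\zeta_n)|=|g|_{0,r_n}$ for large $n$ by (F5), and $\psi_1(g)=|g|_{0,t}=\psi_2(g)$.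
\end{remark}

\section{Idempotents and density}\label{sec:density}

For $J\subset I$ let $e_J\in A(\mathcal{D})$ be the element with coordinates $1$ for $i\in J$ and $0$ otherwise. The next lemma extends the alternative of Example~\ref{ex:two} to finite partitions. Example~\ref{ex:infinite} shows why we cannot simply partition an infinite family into single disks.

\begin{lemma}[splitting]\label{lem:split}
Let $I=I_1\sqcup\dots\sqcup I_m$, where parts may be empty, let $e_k=e_{I_k}$, and let $\varphi\in\mathcal{M}(A(\mathcal{D}))$. Then $\varphi(e_k)=1$ for exactly one $k$. For this $k$ we have $I_k\ne\emptyset$, and $\varphi$ has a lift to the subfamily $(D_i)_{i\in I_k}$.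
\end{lemma}

\begin{proof}
From $e_k^2=e_k$ we get $\varphi(e_k)\in\{0,1\}$; from $e_ke_l=0$ for $k\ne l$, at most one value is $1$; and from $\sum_k\varphi(e_k)\ge\varphi(1)=1$, at least one. If $\varphi(e_k)=1$, then $e_k\ne0$, so $I_k\ne\emptyset$. For $a'\in A((D_i)_{i\in I_k})$ let $\widetilde{a'}\in A(\mathcal{D})$ be its extension by $0$ and put $\varphi'(a')=\varphi(\widetilde{a'})$. Extension by $0$ is additive, multiplicative and isometric, and sends $1$ to $e_k$, so $\varphi'$ is a seminorm. For $a\in A(\mathcal{D})$, $\varphi'(\operatorname{res}a)=\varphi(ae_k)=\varphi(a)\varphi(e_k)=\varphi(a)$.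
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:density}]
Let $\varphi\in\mathcal{M}(A(\mathcal{D}))$, $f_1,\dots,f_n\in A(\mathcal{D})$, $\varepsilon>0$, and put $r_k=\varphi(f_k)$, $t_k=r_k+\varepsilon$. We shrink the disks until the upper bounds $\|f_k\|_D\le t_k$ hold on \emph{all} of them, carrying $\varphi$ along; the axiom $\varphi\le\|\cdot\|$ then forces the lower bounds on \emph{one} of them.

\emph{Upper bounds.} We construct families $\mathcal{D}_0=\mathcal{D},\mathcal{D}_1,\dots,\mathcal{D}_n$, each a refinement of the previous one, and lifts $\varphi_k\in\mathcal{M}(A(\mathcal{D}_k))$ of $\varphi$, such that $\|f_j\|_D\le t_j$ for all members $D$ of $\mathcal{D}_k$ and all $j\le k$. Put $\varphi_0=\varphi$. Given $\mathcal{D}_{k-1}$ and $\varphi_{k-1}$, split $\mathcal{D}_{k-1}$ into the disks with $\|f_k\|_D\le t_k$ and those with $\|f_k\|_D>t_k$; this is needed because Proposition~\ref{prop:extension} requires \eqref{eq:big} on every disk. By Lemma~\ref{lem:split}, $\varphi_{k-1}$ has a lift $\varphi'$ to one of the two subfamilies.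 If it is the first, let $\mathcal{D}_k$ be this subfamily and $\varphi_k=\varphi'$. If it is the second, then $\varphi'(f_k)=r_k<t_k$, so Proposition~\ref{prop:extension} applies to this subfamily with $f=f_k$, $t=t_k$; let $\mathcal{D}_k=\mathcal{U}$ and $\varphi_k=\psi$. By Lemma~\ref{lem:components}, $\|f_k\|_D=t_k$ on the new disks. In both cases the bounds for $j<k$ persist, since norms do not increase on subdisks.

\emph{Lower bounds.} The inequality $r_k=\varphi_n(f_k)\le\sup_D\|f_k\|_D$ provides for each $k$ a member of $\mathcal{D}_n$ on which $f_k$ is large, but we need the same member for all $k$. Suppose that every member $D$ of $\mathcal{D}_n$ had an index $k(D)$ with $\|f_{k(D)}\|_D<r_{k(D)}-\varepsilon$. Partition $\mathcal{D}_n$ into $n$ parts according to $k(D)$. By Lemma~\ref{lem:split} there is $k$ with $\varphi_n(e_k)=1$, and then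
\[
r_k=\varphi_n(f_k)=\varphi_n(f_ke_k)\le\|f_ke_k\|\le r_k-\varepsilon,
\]
a contradiction. So some member $D$ of $\mathcal{D}_n$ satisfies $r_k-\varepsilon\le\|f_k\|_D\le r_k+\varepsilon$ for all $k$.

\emph{The point.} By (F5) there is $z\in D$ with $r_k-2\varepsilon<|f_k(z)|\le r_k+\varepsilon$ for all $k$. If $D_i$ is the member of $\mathcal{D}$ assigned to $D$ by the refinement, then $|\delta_{i,z}(f_k)-\varphi(f_k)|<2\varepsilon$ for all $k$. As the $f_k$ and $\varepsilon$ were arbitrary, the points $\delta_{i,z}$ are dense. For the family consisting of $\mathbb{D}$ alone, $A(\mathcal{D})=H^\infty$.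
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:subsets}]
Let $S$ be dense in $\mathcal{M}(H^\infty)$, $z_0\in\mathbb{D}$, $\varepsilon>0$. The open set $\{\varphi:\varphi(z-z_0)<\varepsilon\}$ contains $\delta_{z_0}$, hence some $\delta_s$ with $s\in S$, that is, $|s-z_0|<\varepsilon$. Conversely, let $S$ be metrically dense in $\mathbb{D}$. Each $f\in H^\infty$ is continuous on $\mathbb{D}$, so $s_j\to z_0$ implies $\delta_{s_j}\to\delta_{z_0}$. The closure of $S$ in $\mathcal{M}(H^\infty)$ therefore contains $\mathbb{D}$, and it is everything by Theorem~\ref{thm:density}.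
\end{proof}

\section{The corona constant}\label{sec:corona}

At a single point $z$ the equation $\sum_if_i(z)g_i=1$ has a solution with $|g_i|\le\delta^{-1}$, and for $n=1$ the bound $\|1/f_1\|\le\delta^{-1}$ holds by (F3). So $\delta^{-1}$ is the first guess. It fails as soon as two functions must be used together.

\subsection*{The lower bound}
We show: for every $\kappa<\delta^{-2}$ there are $f_1,\dots,f_n$ as in Theorem~\ref{thm:corona} such that every solution of $\sum f_ig_i=1$ has $\max_i\|g_i\|>\kappa$. This is the only place where $n\ge2$ is used. Take $c\in\mathbb{K}$ with $\delta\le|c|<1$, an integer $k\ge2$, and $b\in\mathbb{K}$ with $b^k=c$. Let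
\[
f_1=z^k,\qquad f_2=c+bz^{k-1},\qquad f_i=0\ (i>2).
\]
The norms are $\le1$. If $|z|<|c|^{1/k}$, then $|bz^{k-1}|<|c|$, so $|f_2(z)|=|c|\ge\delta$; otherwise $|f_1(z)|\ge|c|\ge\delta$. If $\sum f_ig_i=1$, then $f_2g_2\equiv1\pmod{z^k}$, and since $2(k-1)\ge k$,
\[
g_2\equiv c^{-1}-c^{-2}bz^{k-1}\pmod{z^k},\qquad\text{so}\qquad\|g_2\|\ge|c|^{-2+1/k}.
\]
Already $k=2$ gives $|c|^{-3/2}$. Since $|\mathbb{K}^*|$ is dense, $|c|$ can be taken close to $\delta$, and for large $k$ the bound exceeds $\kappa$.

\subsection*{The plan for the upper bound}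
Suppose $f=\sum_i\alpha_if_i$ with $|\alpha_i|\le1$ has the property that on each component of $\{|f|<\delta\}$ some $f_i$ satisfies $|f_i|\ge\delta$. Then the equation has local solutions of norm $\le\delta^{-1}$ on the components; Lemma~\ref{lem:division} turns them into global functions at the cost of a second factor $\lambda\delta^{-1}$; and the error is a multiple of $f$, which can be absorbed because $f$ lies in the ideal. The choice $f=f_1$ does not work: for $f_1=z^2$, $f_2=z$, $f_3=z-c$ with $\delta\le|c|<\delta^{1/2}$, the component $D(0,\delta^{1/2})$ contains zeros of all three functions. We need $f$ small only where all $f_i$ are small, that is, $|\sum\alpha_ia_i|=\max_i|a_i|$ for all $a_i\in\mathbb{K}$. No $\alpha_i\in\mathbb{K}$ do this (take $a_1=\alpha_2$, $a_2=-\alpha_1$, the other $a_i=0$), but the powers of an indeterminate do. So we solve the equation over a larger field and project the solution back.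

\subsection*{The field $L$}
The Gauss absolute value $|\sum a_jX^j|=\max_j|a_j|$ on $\mathbb{K}[X]$ is multiplicative and extends to $\mathbb{K}(X)$. Recall that the absolute value of a complete field extends uniquely to an algebraic closure, and that the completion of an algebraically closed valued field is algebraically closed. Let $L$ be the completion of an algebraic closure of the completion of $\mathbb{K}(X)$. Then $L\supset\mathbb{K}$ is complete and algebraically closed, $|X|=1$, and
\begin{equation}\label{eq:gauss}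
\Bigl|\sum_{i=1}^nX^{i-1}a_i\Bigr|=\max_i|a_i|\qquad(a_i\in\mathbb{K}).
\end{equation}
Sections~\ref{sec:facts} and~\ref{sec:division} apply over $L$. Let $\mathbb{D}_L$ be the open unit disk of $L$ and $H^\infty_L$ its algebra; it contains $H^\infty$ isometrically. \emph{All zeros in $\mathbb{D}_L$ of a nonzero $h\in H^\infty$ lie in $\mathbb{D}$}: by (F2), the number of zeros with $|z|\le r<1$ is read off from the coefficients of $h$, so it is the same over $\mathbb{K}$ and over $L$.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:corona}]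
Fix $\lambda>1$.

\emph{Step 1: $\max_i|f_i(z)|\ge\delta$ for all $z\in\mathbb{D}_L$.} Suppose $|f_i(z)|<\delta$ for all $i$. For each $i$ we find a disk $C_i\ni z$ on which $|f_i|<\delta$. If $\|f_i\|\le\delta$, take $C_i=\mathbb{D}_L$: a point $b$ with $|f_i(b)|\ge\delta$ would have $|f_i(b)|=\|f_i\|=\delta$, and (F3) would give $|f_i(z)|=\delta$. If $\|f_i\|>\delta$, let $C_i$ be the component of $\{|f_i|<\delta\}$ in $\mathbb{D}_L$ that contains $z$. The $C_i$ are nested; let $C$ be the smallest, so that all $|f_i|<\delta$ on $C$. If $C=\mathbb{D}_L$, it contains $0$. Otherwise $C$ is a component for some $f_i$ and contains a zero of $f_i$ by Lemma~\ref{lem:components}, which lies in $\mathbb{D}$. In both cases $C$ meets $\mathbb{D}$, contrary to the hypothesis.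

\emph{Step 2: local inverses.} Let $f=\sum_iX^{i-1}f_i\in H^\infty_L$. If $D\subset\mathbb{D}_L$ is a disk with a center $b\in\mathbb{D}$, the coefficients of the $f_i$ about $b$ lie in $\mathbb{K}$, and \eqref{eq:gauss} applied to each coefficient of $f$ gives
\begin{equation}\label{eq:max}
\|f\|_D=\max_i\|f_i\|_D .
\end{equation}
In particular $\delta\le\max_i|f_i(0)|\le\|f\|\le1$. If $\|f\|=\delta$, choose $i$ with $|f_i(0)|\ge\delta\ge\|f_i\|$; by (F3), $f_i$ is invertible in $H^\infty$ with $\|1/f_i\|=\delta^{-1}\le\delta^{-2}$, and $g_i=1/f_i$, $g_j=0$ for $j\ne i$, is a solution. So let $\|f\|>\delta$, and let $D$ be a component of $\{|f|<\delta\}$ in $\mathbb{D}_L$.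

We claim that there is $i=i(D)$ with $|f_i|\ge\delta$ on $D$. If no nonzero $f_j$ has a zero in $D$, then all $|f_j|$ are constant on $D$ by (F3), and Step~1 at any point of $D$ gives $i$. (Step~1 is needed because $D$ may miss $\mathbb{D}$: for $f_1=z$, $f_2=c$, $|c|=\delta$, the component is the disk of radius $\delta$ about $-cX$, and $|a+cX|\ge\delta$ for $a\in\mathbb{K}$.) Otherwise $D$ contains a zero $b$ of some nonzero $f_j$, and $b\in\mathbb{D}$. Then $\max_j\|f_j\|_D=\|f\|_D=\delta$ by \eqref{eq:max} and Lemma~\ref{lem:components}. By hypothesis $|f_i(b)|\ge\delta\ge\|f_i\|_D$ for some $i$, so $|f_i|=\delta$ on $D$ by (F3).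

\emph{Step 3: a solution over $L$.} On a component $D$ let $F_i=1/f_i$ if $i=i(D)$ and $F_i=0$ otherwise. Then $\|F_i\|_D\le\delta^{-1}$ and $\sum_if_iF_i=1$ on every component. Lemma~\ref{lem:division} with $t=\delta$, $M=\delta^{-1}$ gives $u_i\in H^\infty_L$ with $\|u_i\|\le\lambda\|f\|\delta^{-2}$ and $F_i-u_i$ divisible by $f$ on every component. Hence $1-\sum_if_iu_i=\sum_if_i(F_i-u_i)$ is divisible by $f$ on every component. All zeros of $f$ lie in the components, so by (F4) $1-\sum_if_iu_i=fv$ with $v\in H^\infty_L$ and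
\[
\|v\|\le\frac{\max(1,\max_i\|u_i\|)}{\|f\|}\le\max(\delta^{-1},\lambda\delta^{-2})=\lambda\delta^{-2}.
\]
Put $g_i=u_i+X^{i-1}v$. Then $\sum_if_ig_i=\sum_if_iu_i+fv=1$, and $\|g_i\|\le\lambda\delta^{-2}$ because $\|f\|\le1$ and $|X|=1$.

\emph{Step 4: descent to $\mathbb{K}$.} The equation is $\mathbb{K}$-linear in the coefficients of the $g_i$, so it suffices to apply a $\mathbb{K}$-linear functional of norm close to $1$ that fixes $1$. Only countably many elements of $L$ are involved, and this allows a construction one dimension at a time. Let $V\subset L$ be the $\mathbb{K}$-span of $1$ and all coefficients of all $g_i$; its dimension is at most countable. We construct a $\mathbb{K}$-linear $\pi:V\to\mathbb{K}$ with $\pi(1)=1$ and $|\pi(x)|\le\lambda|x|$.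

On $\mathbb{K}\cdot1$ let $\pi$ be the identity. Suppose $\pi$ is defined on a finite-dimensional subspace $W$ with $|\pi(w)|\le\kappa|w|$, and let $x\in V\setminus W$, $\eta>0$. A finite-dimensional normed space over the complete field $\mathbb{K}$ is complete, so $W$ is closed and $d=\operatorname{dist}(x,W)>0$. Choose $y\in x+W$ with $|y|\le(1+\eta)d$ and put $\pi(y)=0$. For $\alpha\in\mathbb{K}$ and $w\in W$ we have $|\alpha y+w|\ge|\alpha|d\ge(1+\eta)^{-1}|\alpha y|$, hence
\[
|w|\le\max(|\alpha y+w|,|\alpha y|)\le(1+\eta)|\alpha y+w|,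
\]
and $|\pi(\alpha y+w)|=|\pi(w)|\le(1+\eta)\kappa|\alpha y+w|$. Exhausting $V$ by a sequence of such steps with $\prod_j(1+\eta_j)\le\lambda$ gives $\pi$.

Let $\pi(g_i)\in H^\infty$ be obtained by applying $\pi$ to each coefficient of $g_i$; then $\|\pi(g_i)\|\le\lambda^2\delta^{-2}$. The coefficient of $z^m$ in $\sum_if_ig_i$ is a finite combination of coefficients of the $g_i$ with scalars in $\mathbb{K}$, namely coefficients of the $f_i$. Applying $\pi$ to the identity $\sum_if_ig_i=1$ coefficient by coefficient gives $\sum_if_i\pi(g_i)=\pi(1)=1$. Since $\lambda>1$ was arbitrary, we may replace $\lambda$ by $\lambda^{1/2}$, and the upper bound follows.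
\end{proof}

\begin{thebibliography}{9}

\bibitem{Araujo}
Jes\'us Araujo, \emph{Nonmaximal ideals and the Berkovich space of the algebra of bounded analytic functions}, arXiv:1703.03620 (2017).

\bibitem{Lazard}
Lazard, \emph{Les z\'eros des fonctions analytiques d'une variable sur un corps valu\'e complet}, Publ. IH\'ES 14, 1962.

\end{thebibliography}
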